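\title{Energy on the set of small potential\\ for product weights on the $n$-tree}

\begin{abstract}
Let $\mu$ be a positive measure on a product of $n$ finite dyadic trees carrying a weight of tensor product form. We bound the part of the energy $\mathcal E[\mu]$ that lies on the vertices where the potential of $\mu$ is at most $\delta$. We prove, for every $n$, the bound $C_n(\delta|\mu|)^{2/(n+1)}\mathcal E[\mu]^{(n-1)/(n+1)}$ conjectured by Mozolyako, Psaromiligkos, Volberg and Zorin-Kranich. We then determine all admissible exponents: the bound $C(\delta|\mu|)^{\beta}\mathcal E[\mu]^{1-\beta}$ holds with a uniform constant exactly for $0\le\beta<1$ when $n\ge2$, and exactly for $0\le\beta\le1$ when $n=1$. The proof trades pairs of incomparable vertices for their meets and joins, an exchange that preserves the product of the weights.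
\end{abstract}

\section{Introduction}

Fix an integer $N\ge0$ and let $T$ be the set of dyadic subintervals of $[0,1]$ of length at least $2^{-N}$, ordered by inclusion. This is a finite tree. Its largest element, the \emph{root}, is $[0,1]$, and an interval of length $2^{-i}$ has \emph{level} $i$. The product $T^n=T\times\dots\times T$ of $n$ copies carries the product order: $q\le p$ if $q_j\subseteq p_j$ for all $j$. If $q\le p$ we call $p$ an \emph{ancestor} of $q$. For $\varphi:T^n\to[0,\infty)$ the Hardy operator and its adjoint are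
\[
\mathbf I\varphi(p)=\sum_{q\ge p}\varphi(q),\qquad \mathbf I^*\varphi(p)=\sum_{q\le p}\varphi(q).
\]
A \emph{measure} is a function $\mu:T^n\to[0,\infty)$, with mass $|\mu|=\sum_p\mu(p)$ and $\int\varphi\,d\mu=\sum_p\varphi(p)\mu(p)$. A \emph{weight} is a function $w:T^n\to[0,\infty)$; it is of \emph{tensor product form} if $w(p)=w_1(p_1)\cdots w_n(p_n)$ for some $w_j:T\to[0,\infty)$. The potential and the energy of $\mu$ are
\[
\mathbf V^\mu=\mathbf I\bigl(w\,\mathbf I^*\mu\bigr),\qquad
\mathcal E[\mu]=\int\mathbf V^\mu\,d\mu=\sum_{p\in T^n}w(p)\bigl(\mathbf I^*\mu(p)\bigr)^2 .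
\]
Here $\mathbf I^*\mu(p)$ is the mass lying under $p$, and $\mathbf V^\mu(\omega)=\sum_{\omega'}\mu(\omega')k(\omega,\omega')$, where $k(\omega,\omega')$ is the total weight of the common ancestors of $\omega$ and $\omega'$. For $\delta>0$ the \emph{truncated potential} keeps only the contribution of the vertices at which the potential is small:
\[
\mathbf V^\mu_\delta=\mathbf I\bigl(\mathbf 1_{\{\mathbf V^\mu\le\delta\}}\,w\,\mathbf I^*\mu\bigr),\qquad
\int\mathbf V^\mu_\delta\,d\mu=\sum_{p:\ \mathbf V^\mu(p)\le\delta}w(p)\bigl(\mathbf I^*\mu(p)\bigr)^2 .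
\]

How much energy can lie where the potential is at most $\delta$? On a single tree a maximum principle answers this: $\mathbf V^\mu_\delta\le\delta$ everywhere, so the truncated energy is at most $\delta|\mu|$. On $T^n$ with $n\ge2$ a vertex $\omega$ has many mutually incomparable ancestors. Each may have potential at most $\delta$ while their contributions add up at $\omega$ to much more than $\delta$, and one asks what survives after integration against $\mu$. The shape of a possible answer is forced. Under $(\mu,\delta)\mapsto(\lambda\mu,\lambda\delta)$ the truncated energy is multiplied by $\lambda^2$, and under $(w,\delta)\mapsto(\lambda w,\lambda\delta)$ by $\lambda$. A bound $C\delta^a|\mu|^b\mathcal E[\mu]^c$ therefore needs $a+b+2c=2$ and $a+c=1$, so it reads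
\begin{equation}\label{eq:beta}
\int\mathbf V^\mu_\delta\,d\mu\le C\,(\delta|\mu|)^{\beta}\,\mathcal E[\mu]^{1-\beta}.
\end{equation}
The case $\beta=0$ is trivial and $\beta=1$ is the bound for a single tree. Mozolyako, Psaromiligkos, Volberg and Zorin-Kranich \cite{MPVZ} conjectured that for weights of tensor product form \eqref{eq:beta} holds with $\beta=2/(n+1)$ and a constant depending only on $n$. This is known for $n\in\{1,2,3\}$. We prove it for all $n$. Below, \emph{all data} means all $N\ge0$, all weights $w$ of tensor product form on $T^n$, all measures $\mu$ on $T^n$ and all $\delta>0$.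

\begin{theorem}\label{thm:conj}
For every $n\ge1$ there is $C_n<\infty$ such that for all data
\[
\int\mathbf V^\mu_\delta\,d\mu\le C_n\,(\delta|\mu|)^{\frac2{n+1}}\,\mathcal E[\mu]^{\frac{n-1}{n+1}} .
\]
\end{theorem}

The exponent can be pushed arbitrarily close to $1$, and this settles which exponents are possible.

\begin{theorem}\label{thm:all}
\begin{enumerate}
\item[(a)] For every $n\ge1$ and $\varepsilon\in(0,1]$ there is $C_{n,\varepsilon}<\infty$ such that for all data
\[
\int\mathbf V^\mu_\delta\,d\mu\le C_{n,\varepsilon}\,(\delta|\mu|)^{1-\varepsilon}\,\mathcal E[\mu]^{\varepsilon}.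
\]
\item[(b)] For $n\ge2$ this fails for $\varepsilon=0$, even with a logarithmic factor: there is no function $\psi$ with $\psi(t)=o(\log^{n-1}t)$ as $t\to\infty$ such that $\int\mathbf V^\mu_\delta\,d\mu\le\psi\bigl(\mathcal E[\mu]/(\delta|\mu|)\bigr)\,\delta|\mu|$ for all data with $\mu\ne0$.
\item[(c)] Let $\beta\in\mathbb R$. Inequality \eqref{eq:beta} holds with a constant uniform over all data if and only if $0\le\beta<1$ when $n\ge2$, and if and only if $0\le\beta\le1$ when $n=1$.
\end{enumerate}
\end{theorem}

For $\beta\notin[0,1]$, \eqref{eq:beta} is read for data with $\mathcal E[\mu]>0$. For $n\ge2$, part (a) with $\varepsilon=\frac{n-1}{n+1}$ contains Theorem~\ref{thm:conj}. We nevertheless prove Theorem~\ref{thm:conj} directly: the argument is short, it shows where the exponent $2/(n+1)$ comes from, and the proof of (a) is an iteration of it.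

Section~\ref{sec:elementary} contains the examples and deduces (b) and (c) from (a). Section~\ref{sec:model} reduces the problem to counting comparable pairs of vertices and carries out both proofs in a model case. Sections~\ref{sec:pair} and~\ref{sec:corr} supply the analytic and the combinatorial tool, Section~\ref{sec:first} proves Theorem~\ref{thm:conj}, and Section~\ref{sec:second} proves Theorem~\ref{thm:all}(a).

\section{Examples and the range of exponents}\label{sec:elementary}

Throughout, $[n]=\{1,\dots,n\}$, $F^c=[n]\setminus F$, $p_F=(p_j)_{j\in F}$, and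
\[
f=\mathbf I^*\mu,\qquad g=wf,\qquad E=\mathcal E[\mu]=\sum_p w(p)f(p)^2,
\]
so that $\mathbf V^\mu(p)=\sum_{q\ge p}g(q)$. About the tree we use only that the ancestors of a vertex form a finite \emph{chain} (totally ordered set). Hence the ancestors of $\omega\in T^n$ form a product of $n$ finite chains, and two ancestors $p,q$ of $\omega$ have a coordinatewise minimum $p\wedge q$ (the \emph{meet}) and maximum $p\vee q$ (the \emph{join}), both ancestors of $\omega$.

A set $U\subset T^n$ is an \emph{up-set} if $p\in U$ and $q\ge p$ imply $q\in U$. Put $E_U=\sum_{p\in U}w(p)f(p)^2\le E$. Since $\mathbf V^\mu$ decreases when the vertex increases, $U_\delta=\{\mathbf V^\mu\le\delta\}$ is an up-set, and the truncated energy is $E_{U_\delta}$.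

\medskip\noindent\emph{One tree.} Let $n=1$. The set of ancestors of $\omega$ lying in $U_\delta$ is either empty or a chain consisting of all ancestors of its smallest element $p_0$. So $\mathbf V^\mu_\delta(\omega)$ equals $0$ or $\mathbf V^\mu(p_0)\le\delta$, and \eqref{eq:beta} holds with $\beta=1$, $C=1$.

\medskip\noindent\emph{Lowering the exponent.} If \eqref{eq:beta} holds for some $\beta>0$, it holds for every $\beta'=\lambda\beta$, $0\le\lambda\le1$: bound $E_{U_\delta}^{\lambda}$ by \eqref{eq:beta} and $E_{U_\delta}^{1-\lambda}$ by $E^{1-\lambda}$.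

\begin{example}[a logarithmic excess]\label{ex:log}
Let $\omega_0\in T$ have level $N$ and let $\mu$ be the unit mass at $\omega=(\omega_0,\dots,\omega_0)$. On the ancestor of $\omega_0$ of level $i$ let $w_j$ equal $1$ if $i=0$ and $2^{i-1}$ if $1\le i\le N$; let $w_j=0$ elsewhere. The weights of the levels $0,\dots,i$ add up to $2^i$. Since $f=1$ on the ancestors of $\omega$ and $f=0$ elsewhere, $\mathbf V^\mu=2^{i_1+\dots+i_n}$ at the ancestor of levels $(i_1,\dots,i_n)$, and $E=\mathbf V^\mu(\omega)=2^{nN}$. Let $\delta=2^L$ with $0\le L\le N$. The $\binom{L+n-1}{n-1}$ ancestors with $i_1+\dots+i_n=L$ lie in $U_\delta$ and each has weight at least $2^{L-n}$. Hence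
\begin{equation}\label{eq:log}
\int\mathbf V^\mu_\delta\,d\mu\ge2^{-n}\binom{L+n-1}{n-1}\,\delta|\mu| .
\end{equation}
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:all}(b) and (c), given (a)]
For (b) take $L=N$ in Example~\ref{ex:log}. Then $t_N=E/(\delta|\mu|)=2^{(n-1)N}\to\infty$, and \eqref{eq:log} forces $\psi(t_N)\ge2^{-n}N^{n-1}/(n-1)!$ with $N=(\log_2t_N)/(n-1)$.

For (c), the range $0\le\beta<1$ is (a) with $\varepsilon=1-\beta$; the value $\beta=1$ is admissible for $n=1$ as shown above and is excluded for $n\ge2$ by (b) with constant $\psi$. For $\beta>1$ take $L=0$ in Example~\ref{ex:log}: the left side of \eqref{eq:beta} is at least $1$ (the contribution of the root), $\delta|\mu|=1$, and $E^{1-\beta}=2^{nN(1-\beta)}\to0$ as $N\to\infty$. For $\beta<0$ let $\mu$ be the unit mass at the root of $T^n$ and $w\equiv1$. Then $\mathbf V^\mu\equiv1$, so for $\delta\ge1$ the left side and $E$ both equal $1$, while $\delta^\beta\to0$ as $\delta\to\infty$.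
\end{proof}

The next example shows that nothing beyond $\beta=0$ survives without the product structure.

\begin{example}[a weight that is not a product]\label{ex:nontensor}
Let $n=2$, let $\mu$ be as in Example~\ref{ex:log}, and let $w=1$ on the $N+1$ ancestors of $\omega$ with $i_1+i_2=N$ and $w=0$ elsewhere. These vertices are pairwise incomparable, so $\mathbf V^\mu=1$ at each of them. For $\delta=1$ we get $E_{U_\delta}=E=N+1$ and $\delta|\mu|=1$, and \eqref{eq:beta} fails for every $\beta>0$ as $N\to\infty$.
\end{example}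

\section{Comparable pairs and a model case}\label{sec:model}

For a probability $P$ on a finite partially ordered set and a subset $A$, let
\[
\chi_P(A)=P\otimes P\{(y,y')\in A^2:\ y\le y'\},
\]
and let $\chi_P$ be the value for the whole set. On a chain every pair is comparable, so $\chi_P(A)\ge P(A)^2/2$. For the uniform law on $m$ pairwise incomparable points (an \emph{antichain}) only the diagonal counts and $\chi_P=1/m$. Thus $1/\chi_P$ measures how wide $P$ is. The following lemma is the only place where $\delta$ enters.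

\begin{lemma}\label{lem:reduction}
Let $U=U_\delta$ and $v=\mathbf V^\mu_\delta$. For $\omega$ with $\mu(\omega)v(\omega)>0$ let $P_\omega$ be the probability $P_\omega(p)=g(p)/v(\omega)$ on $\{p\in U:p\ge\omega\}$. If $\chi_{P_\omega}\ge\tau>0$ for all $\omega$ in a set $\Omega$ with $\int_\Omega v\,d\mu\ge\frac12E_U$, then $E_U\le2\delta|\mu|/\tau$.
\end{lemma}

\begin{proof}
For $\omega\in\Omega$, since $\mathbf V^\mu\le\delta$ on $U$,
\[
\tau\le\chi_{P_\omega}=\sum_pP_\omega(p)\sum_{p'\ge p}P_\omega(p')\le\sum_pP_\omega(p)\,\frac{\mathbf V^\mu(p)}{v(\omega)}\le\frac{\delta}{v(\omega)} .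
\]
So $v\le\delta/\tau$ on $\Omega$ and $\frac12E_U\le\int_\Omega v\,d\mu\le\delta|\mu|/\tau$.
\end{proof}

From now on $U$ is an arbitrary up-set with $E_U>0$, and
\[
Y=E/E_U\ge1,\qquad X=Y^{1/2}.
\]
The task is to show that the laws $P_\omega$ are not too wide unless $Y$ is large. A bound $\chi_{P_\omega}\ge cX^{-(n-1)}$ gives $E_U\le C\delta|\mu|(E/E_U)^{(n-1)/2}$, which is Theorem~\ref{thm:conj} after rearranging; a bound $\chi_{P_\omega}\ge cY^{-\varepsilon}$ gives Theorem~\ref{thm:all}(a).

\begin{figure}[ht]
\centering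
\begin{tikzpicture}[scale=0.62]
\fill[gray!18] (0.5,6.4)--(0.5,4.5)--(1.5,4.5)--(1.5,3.5)--(2.5,3.5)--(2.5,2.5)--(3.5,2.5)--(3.5,1.5)--(4.5,1.5)--(4.5,0.5)--(6.4,0.5)--(6.4,6.4)--cycle;
\foreach \x in {0,...,6} \foreach \y in {0,...,6} \fill[gray] (\x,\y) circle (1.3pt);
\foreach \x in {1,...,5} \fill ({\x},{6-\x}) circle (3.6pt);
\draw[dashed] (2,2) rectangle (4,4);
\draw (2,2) circle (4.5pt); \draw (4,4) circle (4.5pt);
\node[below right] at (4,2) {$p^k$}; \node[above left] at (2,4) {$p^l$};
\node[above right] at (4,4) {$p^k\vee p^l$}; \node[below] at (1.5,1.9) {$p^k\wedge p^l$};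
\node[below left] at (0,0) {$\omega$}; \node[above right] at (6.2,6.2) {root};
\end{tikzpicture}
\caption{The ancestors of a vertex $\omega\in T^2$ form a grid; intervals grow to the right and upward. The shaded region is an up-set $U$ and the large dots are an antichain in $U$. The join of two points of the antichain lies in $U$; their meet need not. For a product weight, opposite corners of the dashed rectangle have equal products of weights.}
\label{fig:grid}
\end{figure}

Here is the mechanism in the smallest case. Let $n=2$ and let $\mu$ be the unit mass at $\omega$, so that $E$ and $E_U$ are the total weights of the ancestors of $\omega$ and of those in $U$. Suppose $U$ contains an antichain $p^1,\dots,p^m$ of ancestors of $\omega$, all of weight $h>0$, that carries half of $E_U$, that is, $E_U\le2mh$. We want to bound the width $m$. (For $U=U_\delta$ we have $h\le\mathbf V^\mu(p^k)\le\delta$, so $E_U\le2m\delta$.) Number the points so that the first coordinates shrink and the second coordinates grow with $k$, and put $a_k=w_1(p^k_1)$,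 $b_k=w_2(p^k_2)$, so that $a_kb_k=h$. For $k<l$ the join $(p^k_1,p^l_2)$ has weight $a_kb_l$ and the meet $(p^l_1,p^k_2)$ has weight $a_lb_k$; see Figure~\ref{fig:grid}. The product of these two weights is $h^2$.

\medskip\noindent\emph{One exchange.} Different pairs $k<l$ have different joins, all in $U$, and different meets, all ancestors of $\omega$. By the Cauchy--Schwarz inequality,
\begin{equation}\label{eq:model}
\binom m2h=\sum_{k<l}\sqrt{a_kb_l}\,\sqrt{a_lb_k}\le E_U^{1/2}E^{1/2}=XE_U\le2Xmh .
\end{equation}
So $m\le1+4X\le5X$, the bound that Theorem~\ref{thm:conj} requires for $n=2$. A wide antichain has many joins; they lie in $U$, so their total weight is limited; then the meets are heavy, and this costs energy. In Example~\ref{ex:nontensor} joins and meets both have weight zero.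

\medskip\noindent\emph{Repeated exchanges.} Let $K$ divide $m$, split $1,\dots,m$ into $K$ consecutive blocks of length $m/K$, and let $A_i$ and $B_i$ be the sums of $a_k$ and $b_k$ over block $i$. Put $\Gamma=m/(2K^2)$. By Cauchy--Schwarz, $A_iB_i\ge(m/K)^2h\ge\Gamma E_U$. The product $A_iB_{i+1}$ is the total weight of the joins of block $i$ with block $i+1$, so $A_iB_{i+1}\le E_U$. Therefore $A_{i+1}B_{i+1}\ge\Gamma A_iB_{i+1}$, that is, $A_{i+1}\ge\Gamma A_i$. The vertices $(p^l_1,p^k_2)$ with $l$ in block $i$ and $k$ in block $1$ have total weight $A_iB_1$; call them the $i$-th generation. Each generation is $\Gamma$ times heavier than the one before, and the last one has weight at most $E$: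
\[
E\ge A_KB_1\ge\Gamma^{K-1}A_1B_1\ge\Gamma^KE_U .
\]
So $m\le2K^2Y^{1/K}$, an arbitrarily small power of $Y$. Generation $i+1$ consists of the meets of generation $i$ with block $i+1$, and the joins formed in this step lie above block $i+1$, hence in $U$.

\medskip
Three features of the model are special. The measure has one atom, so that $g=w$ is a product; different pairs have different meets and joins; and the law $P_\omega$ is essentially uniform on an antichain. Section~\ref{sec:pair} removes the first two restrictions and Section~\ref{sec:corr} the third.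

\section{The pair inequality}\label{sec:pair}

\subsection*{Families and fibers}
The meets that we produce leave $U$, and which meets occur depends on the atom $\omega$ below them. We therefore work with sets of pairs (atom, ancestor). An \emph{incidence} is a pair $(\omega,p)$ with $\omega\le p$, $\mu(\omega)>0$, $w(p)>0$, and a \emph{family} $\mathcal K$ is a set of incidences. Put
\[
f_{\mathcal K}(p)=\sum_{\omega:(\omega,p)\in\mathcal K}\mu(\omega),\qquad g_{\mathcal K}=wf_{\mathcal K},\qquad
e(\mathcal K)=\sum_pw(p)f_{\mathcal K}(p)^2 .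
\]
Then $f_{\mathcal K}\le f$, the energy $e$ is monotone under inclusion of families, $e(\mathcal K)\le E$, and $g_{\mathcal K}(p)>0$ for $(\omega,p)\in\mathcal K$. The measure $m_{\mathcal K}(\omega,p)=\mu(\omega)g_{\mathcal K}(p)$ on $\mathcal K$ has total mass $e(\mathcal K)$. The basic example is the family $\mathcal U$ of all incidences $(\omega,p)$ with $p\in U$, for which $g_{\mathcal U}=g\mathbf 1_U$ and $e(\mathcal U)=E_U$.

Let $R\subset[n]$. An \emph{$R$-fiber} is a pair $z=(\omega,b)$ with $\mu(\omega)>0$ and $b\in T^{R^c}$: the atom and the coordinates outside $R$ are frozen, those in $R$ are free. For $R=[n]$ a fiber is just an atom. Put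
\[
\mathcal K_z=\{p:(\omega,p)\in\mathcal K,\ p_{R^c}=b\},\qquad v_{\mathcal K}(z)=\sum_{p\in\mathcal K_z}g_{\mathcal K}(p),
\]
and if $v_{\mathcal K}(z)>0$ let $P^{\mathcal K}_z(p)=g_{\mathcal K}(p)/v_{\mathcal K}(z)$, a probability with support $\mathcal K_z$. In particular, for $F\subset[n]$ the number $v_{\mathcal K}(\omega,p_F)$ is the sum of $g_{\mathcal K}(p')$ over $(\omega,p')\in\mathcal K$ with $p'_F=p_F$; it is positive if $(\omega,p)\in\mathcal K$. For $\mathcal K=\mathcal U$ we drop the label and write $v$, $P_z$; for $R=[n]$, $U=U_\delta$ these are the objects of Lemma~\ref{lem:reduction}. Two facts are immediate from the definitions. First, for fixed $R$ and any subfamily $\mathcal Z\subset\mathcal K$,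
\begin{equation}\label{eq:disint}
m_{\mathcal K}(\mathcal Z)=\sum_{z=(\omega,b)}\mu(\omega)\,v_{\mathcal K}(z)\,P^{\mathcal K}_z(\mathcal Z_z),\qquad
e(\mathcal K)=\sum_{z=(\omega,b)}\mu(\omega)\,v_{\mathcal K}(z).
\end{equation}
Second, the laws are consistent: if $R'\subset R$, the law of the $R'$-fiber $(\omega,p_{R'^c})$ is the law of the $R$-fiber $(\omega,p_{R^c})$ conditioned on the coordinates $p_{R\setminus R'}$.

\subsection*{Crossing pairs}
Let $\emptyset\ne S\subsetneq R\subset[n]$. A pair $(p,q)$ of points of a product of $n$ ordered sets is \emph{$(R,S)$-crossing}, written $(p,q)\in\mathrm{Cr}(R,S)$, if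
\[
p_j=q_j\ \ (j\notin R),\qquad q_j\le p_j\ \ (j\in S),\qquad p_j\le q_j\ \ (j\in R\setminus S).
\]
With $F=R^c\cup S$, $F'=S^c=R^c\cup(R\setminus S)$, $t=p\wedge q$ and $s=p\vee q$ we then have
\begin{equation}\label{eq:cross}
p_F=s_F,\quad q_{F'}=s_{F'},\quad p_{F'}=t_{F'},\quad q_F=t_F,\quad w(p)w(q)=w(s)w(t).
\end{equation}
The last identity holds because $\{p_j,q_j\}=\{s_j,t_j\}$ for each $j$. It is the only use of the tensor product form of $w$ in this paper.

In general many crossing pairs share a meet $t$: by \eqref{eq:cross}, $p$ may run over the fiber $(\omega,t_{F'})$ and $q$ over the fiber $(\omega,t_F)$. Likewise for a given join $s$, $p$ runs over $(\omega,s_F)$ and $q$ over $(\omega,s_{F'})$. To make these sums harmless we divide by the masses of both fibers through a point, and set, for $(\omega,p)\in\mathcal K$,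
\[
\gamma^{\mathcal K}_{R,S}(\omega,p)=\frac{g_{\mathcal K}(p)^{3/2}}{\bigl(v_{\mathcal K}(\omega,p_F)\,v_{\mathcal K}(\omega,p_{F'})\bigr)^{1/2}} .
\]
If $\mathcal K$ is the antichain of the model case, both fibers reduce to the point $p$ and $\gamma=h^{1/2}$, so that $\gamma(p)\gamma(q)=h$ is the summand on the left of \eqref{eq:model}. In general, let $z=(\omega,p_{R^c})$, $P=P^{\mathcal K}_z$, let $P(p_S)$ and $P(p_{R\setminus S})$ denote the marginal probabilities, and let
\[
\rho^{\mathcal K}_S(p)=\frac{P(p)}{P(p_S)\,P(p_{R\setminus S})}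
\]
be the density of $P$ with respect to the product of these marginals. Since $P(p_S)=v_{\mathcal K}(\omega,p_F)/v_{\mathcal K}(z)$ and $P(p_{R\setminus S})=v_{\mathcal K}(\omega,p_{F'})/v_{\mathcal K}(z)$,
\begin{equation}\label{eq:gamma}
\gamma^{\mathcal K}_{R,S}(\omega,p)=v_{\mathcal K}(z)^{1/2}\,P^{\mathcal K}_z(p)\,\rho^{\mathcal K}_S(p)^{1/2}.
\end{equation}
So $\gamma$ is large when the coordinates in $S$ and in $R\setminus S$ are strongly correlated.

\subsection*{Regularity}
One more difficulty comes from the presence of many atoms. On the side of the joins we shall need the factor $f_{\mathcal K}(p)$, a sum over all atoms $\omega'$ incident to $p$, to be paired with the normalization $v_{\mathcal K}(\omega',p_F)$ of the same atom $\omega'$, while $\gamma$ carries the normalization of one particular $\omega$. The remedy is to discard the incidences whose normalization is unusually small among those at $p$, and to replace it by a quantile that depends on $p$ alone. For $\kappa\in(0,1)$, $F\subset[n]$ and $p$ with $f_{\mathcal K}(p)>0$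 let $\lambda^{\mathcal K}_F(p)$ be the least number $\lambda$ with
\begin{equation}\label{eq:quantile}
\mu\{\omega:(\omega,p)\in\mathcal K,\ v_{\mathcal K}(\omega,p_F)\le\lambda\}\ge\kappa f_{\mathcal K}(p).
\end{equation}
It exists and is positive because $v_{\mathcal K}(\omega,p_F)$ takes finitely many positive values. Call $(\omega,p)\in\mathcal K$ \emph{$\kappa$-regular} if $v_{\mathcal K}(\omega,p_F)\ge\lambda^{\mathcal K}_F(p)$ for all $F\subset[n]$. By minimality, for each $p$ and $F$ the atoms with $v_{\mathcal K}(\omega,p_F)<\lambda^{\mathcal K}_F(p)$ have mass less than $\kappa f_{\mathcal K}(p)$. Multiplying by $g_{\mathcal K}(p)$ and summing over $p$ and $F$ gives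
\begin{equation}\label{eq:irregular}
m_{\mathcal K}\{\text{incidences that are not $\kappa$-regular}\}\le2^n\kappa\,e(\mathcal K).
\end{equation}

\begin{lemma}[pair inequality]\label{lem:pair}
Let $\mathcal K,\mathcal J$ be families, $\kappa,\kappa'\in(0,1)$, $\emptyset\ne S\subsetneq R\subset[n]$, and let $\mathcal Q$ be a set of triples $(\omega,p,q)$ such that $(\omega,p)$ is $\kappa$-regular in $\mathcal K$, $(\omega,q)$ is $\kappa'$-regular in $\mathcal J$, and $(p,q)\in\mathrm{Cr}(R,S)$. Let $\mathcal Q^\wedge=\{(\omega,p\wedge q)\}$ and $\mathcal Q^\vee=\{p\vee q\}$, with $(\omega,p,q)$ running over $\mathcal Q$. Then $\mathcal Q^\wedge$ is a family and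
\[
\Bigl(\sum_{(\omega,p,q)\in\mathcal Q}\mu(\omega)\,\gamma^{\mathcal K}_{R,S}(\omega,p)\,\gamma^{\mathcal J}_{R,S}(\omega,q)\Bigr)^2\le\frac{1}{\kappa\kappa'}\;e(\mathcal Q^\wedge)\sum_{s\in\mathcal Q^\vee}w(s)f(s)^2 .
\]
If $\mathcal K=\mathcal U$, the last sum is at most $E_U$.
\end{lemma}

\begin{proof}
We use the notation of \eqref{eq:cross}. Since $w(s)w(t)=w(p)w(q)>0$ and $\omega\le t$, the pair $(\omega,t)$ is an incidence. If $\mathcal K=\mathcal U$ then $s\ge p\in U$, so $\mathcal Q^\vee\subset U$; this is where it matters that $U$ is an up-set.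

Of the four normalizations in $\gamma^{\mathcal K}\gamma^{\mathcal J}$, the two that depend on the join are replaced by quantiles: $v_{\mathcal K}(\omega,p_F)\ge\lambda^{\mathcal K}_F(p)$ and $v_{\mathcal J}(\omega,q_{F'})\ge\lambda^{\mathcal J}_{F'}(q)$. The two that depend on the meet are kept in
\[
\varphi_\omega(p,q)=\frac{g_{\mathcal K}(p)}{v_{\mathcal K}(\omega,p_{F'})}\cdot\frac{g_{\mathcal J}(q)}{v_{\mathcal J}(\omega,q_F)},\qquad
\Phi(p,q)=\sum_{\omega:(\omega,p,q)\in\mathcal Q}\mu(\omega)\,\varphi_\omega(p,q)^{1/2}.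
\]
Since $g_{\mathcal K}(p)g_{\mathcal J}(q)=w(s)w(t)f_{\mathcal K}(p)f_{\mathcal J}(q)$, the sum over $\mathcal Q$ is at most
\[
\sum_{(p,q)}\Phi(p,q)\,\frac{w(s)w(t)f_{\mathcal K}(p)f_{\mathcal J}(q)}{\bigl(\lambda^{\mathcal K}_F(p)\lambda^{\mathcal J}_{F'}(q)\bigr)^{1/2}}\le\Sigma_1^{1/2}\,\Sigma_2^{1/2},
\]
where $(p,q)$ runs over the pairs that occur in $\mathcal Q$ and
\[
\Sigma_1=\sum_{(p,q)}w(t)\Phi(p,q)^2,\qquad
\Sigma_2=\sum_{(p,q)}\frac{w(t)w(s)^2f_{\mathcal K}(p)^2f_{\mathcal J}(q)^2}{\lambda^{\mathcal K}_F(p)\,\lambda^{\mathcal J}_{F'}(q)} .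
\]

\emph{Meets.} Fix $t$. Every $\omega$ in the sum defining $\Phi(p,q)$ with $p\wedge q=t$ has $(\omega,t)\in\mathcal Q^\wedge$, so Cauchy--Schwarz gives $\Phi(p,q)^2\le f_{\mathcal Q^\wedge}(t)\sum_\omega\mu(\omega)\varphi_\omega(p,q)$. For fixed $\omega$, the pairs with $p\wedge q=t$ have $p$ in the fiber $z_1=(\omega,t_{F'})$ and $q$ in the fiber $z_2=(\omega,t_F)$, and $\varphi_\omega(p,q)=P^{\mathcal K}_{z_1}(p)P^{\mathcal J}_{z_2}(q)$. Hence the sum of $\varphi_\omega(p,q)$ over these pairs is at most $1$. It follows that $\sum_{p\wedge q=t}\Phi(p,q)^2\le f_{\mathcal Q^\wedge}(t)^2$ and $\Sigma_1\le e(\mathcal Q^\wedge)$.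

\emph{Joins.} Using $w(t)w(s)=w(p)w(q)$ once more, the summand of $\Sigma_2$ equals
\[
w(s)\cdot\frac{g_{\mathcal K}(p)f_{\mathcal K}(p)}{\lambda^{\mathcal K}_F(p)}\cdot\frac{g_{\mathcal J}(q)f_{\mathcal J}(q)}{\lambda^{\mathcal J}_{F'}(q)} .
\]
Fix $s\in\mathcal Q^\vee$ and let $p$ and $q$ run independently over $\{p\le s,\ p_F=s_F\}$ and $\{q\le s,\ q_{F'}=s_{F'}\}$. By \eqref{eq:quantile}, $f_{\mathcal K}(p)$ is at most $\kappa^{-1}$ times the mass of the atoms $\omega'$ with $(\omega',p)\in\mathcal K$ and $1/\lambda^{\mathcal K}_F(p)\le1/v_{\mathcal K}(\omega',p_F)$. These atoms satisfy $\omega'\le p\le s$, so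
\[
\sum_{p\le s,\ p_F=s_F}\frac{g_{\mathcal K}(p)f_{\mathcal K}(p)}{\lambda^{\mathcal K}_F(p)}
\le\frac1\kappa\sum_{\omega'\le s}\mu(\omega')\sum_{p\in\mathcal K_{(\omega',s_F)}}\frac{g_{\mathcal K}(p)}{v_{\mathcal K}(\omega',s_F)}\le\frac{f(s)}{\kappa},
\]
each inner sum being $1$ or empty. With $\mathcal J,F',\kappa'$ in place of $\mathcal K,F,\kappa$ the sum over $q$ is at most $f(s)/\kappa'$. Thus $\Sigma_2\le(\kappa\kappa')^{-1}\sum_{s\in\mathcal Q^\vee}w(s)f(s)^2$.
\end{proof}

\section{Few comparable pairs force correlation}\label{sec:corr}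

By \eqref{eq:gamma}, the pair inequality is an upper bound for the correlation $\rho_S$ on crossing pairs. We need the converse: if $\chi$ is small then $\rho_S$ is large. For the uniform law on the antichain of the model case, $\rho=m^{-1}/m^{-2}=m=1/\chi$. In general, a point $p=(a,b)$ produces comparable pairs $(a',b)\le(a,b')$ by moving down in the first variable and up in the second, and the number it produces is governed by $\rho(p)$ and by the room available for these two moves.

Let $P$ be a probability on a product $C\times C'$ of finite partially ordered sets, with marginals $P_1,P_2$ and conditional laws $P(\cdot\,|\,b)$ on $C$ and $P(\cdot\,|\,a)$ on $C'$. Let $A$ be a nonempty subset of the support of $P$, with sections $A_b=\{a:(a,b)\in A\}$ and $A_a=\{b:(a,b)\in A\}$. For $p=(a,b)\in A$ put $\rho(p)=P(p)/(P_1(a)P_2(b))$ and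
\[
D^-(p)=\sum_{a'\le a,\ a'\in A_b}P(a'\,|\,b),\qquad D^+(p)=\sum_{b'\ge b,\ b'\in A_a}P(b'\,|\,a).
\]
Both are positive on $A$, and $\chi_P(A)>0$, because $p\le p$.

\begin{lemma}\label{lem:corr}
For every $\eta>0$,
$\;P\bigl\{p\in A:\ \rho(p)<\eta\,D^-(p)D^+(p)/\chi_P(A)\bigr\}\le\eta$.
\end{lemma}

\begin{proof}
Let $B$ be this set and $\chi=\chi_P(A)$. For $p=(a,b)\in A$,
\[
P_1(a)P_2(b)\,D^-(p)D^+(p)=\sum_{a',b'}P(a',b)P(a,b'),
\]
with $a',b'$ ranging as in the definitions of $D^\mp$. Multiplying by $\rho/(D^-D^+)$, which is less than $\eta/\chi$ on $B$, we get $P(p)\le\frac\eta\chi\sum_{a',b'}P(a',b)P(a,b')$ for $p\in B$. The map $(a,b,a',b')\mapsto\bigl((a',b),(a,b')\bigr)$ is injective, and its values are pairs $y\le y'$ in $A^2$. Summing over $p\in B$ gives $P(B)\le\frac\eta\chi\cdot\chi=\eta$.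
\end{proof}

The quantities $D^\mp$ count comparable pairs inside the sections of $A$, which have fewer coordinates. This is what makes an induction on the dimension possible.

\begin{lemma}\label{lem:slice}
Let $\theta',\tau'>0$. Call $b\in C'$ with $P_2(b)>0$ \emph{good} if every $A'\subset A_b$ with $P(A'\,|\,b)\ge\theta'$ has $\chi_{P(\cdot|b)}(A')\ge\tau'$. Then $P\{(a,b)\in A:\ b\text{ good},\ D^-(a,b)<\tau'\}\le\theta'$. The same holds for $D^+$ with the roles of $a$ and $b$ exchanged.
\end{lemma}

\begin{proof}
Let $b$ be good and $A'=\{a\in A_b:D^-(a,b)<\tau'\}$. If $P(A'\,|\,b)\ge\theta'$, then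
\[
\tau'\le\chi_{P(\cdot|b)}(A')\le\sum_{a\in A'}P(a\,|\,b)\,D^-(a,b)<\tau',
\]
which is absurd. So $P(A'\,|\,b)<\theta'$; average over $b$ with respect to $P_2$. For $D^+$, sum over the smaller point of the pair: $\chi_{P(\cdot|a)}(A')\le\sum_{b\in A'}P(b\,|\,a)D^+(a,b)$ for $A'\subset A_a$.
\end{proof}

Now let $P$ be a probability on a product $C_1\times\dots\times C_n$ of finite chains and $G$ a subset of its support. For $\emptyset\ne S\subsetneq R\subset[n]$ and a value $b$ of $p_{R^c}$ of positive probability, let $P_b$ be the law $P$ conditioned on $p_{R^c}=b$, let $\rho_S(p)=P_b(p)/(P_b(p_S)P_b(p_{R\setminus S}))$, and put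
\[
J_{R,S}(G;b)=\sum P_b(p)\,P_b(q)\sqrt{\rho_S(p)\rho_S(q)},
\]
the sum over $(p,q)\in G^2\cap\mathrm{Cr}(R,S)$ with $p_{R^c}=q_{R^c}=b$.

\begin{proposition}\label{prop:comb}
For $n\ge1$ and $\theta\in(0,1]$ there is $c(n,\theta)>0$ with the following property. Let $P$ and $G$ be as above, $M\ge1$, and assume
\begin{equation}\label{eq:star}
J_{R,S}(G;p_{R^c})\le M\qquad\text{for all $p\in G$ and all $\emptyset\ne S\subsetneq R\subset[n]$.}
\end{equation}
Then $\chi_P(A)\ge c(n,\theta)M^{-(n-1)}$ for every $A\subset G$ with $P(A)\ge\theta$.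
\end{proposition}

\begin{proof}
Induction on $n$. For $n=1$ take $c(1,\theta)=\theta^2/2$. Let $n\ge2$ and $\chi=\chi_P(A)$. If $\chi\ge\theta^2/4$ there is nothing to prove provided $c(n,\theta)\le\theta^2/4$, so let $\chi<\theta^2/4$.

\emph{Many pairs cross.} For $(p,q)\in A^2$ let $S(p,q)=\{j:q_j\le p_j\}$. Since the $C_j$ are chains, $p_j\le q_j$ for $j\notin S(p,q)$. If $S(p,q)$ is $[n]$ or $\emptyset$ the points are comparable, and such pairs have mass at most $2\chi<\theta^2/2$. The remaining pairs have mass at least $\theta^2/2$, so for some $\emptyset\ne S\subsetneq[n]$,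
\[
P\otimes P\bigl(A^2\cap\mathrm{Cr}([n],S)\bigr)\ge\pi:=2^{-n-1}\theta^2 .
\]
Let $d=|S|$, write $p=(a,b)=(p_S,p_{S^c})$, and form $\rho=\rho_S$ and $D^\mp$ for this splitting and the set $A$.

\emph{The sections.} Hypothesis \eqref{eq:star} passes to the law $P(\cdot\,|\,b)$ on $\prod_{j\in S}C_j$ with the set $G_b$ and the same $M$. Indeed, for $R'\subset S$, conditioning $P(\cdot\,|\,b)$ on the coordinates in $S\setminus R'$ is the same as conditioning $P$ on the coordinates outside $R'$, so the sums $J$ for $P(\cdot\,|\,b)$ and $G_b$ are among those in \eqref{eq:star}. By induction every $b$ is good in the sense of Lemma~\ref{lem:slice} with $\theta'=\pi/8$ and $\tau'=c_1M^{-(d-1)}$, $c_1=c(d,\pi/8)$. So $D^-\ge c_1M^{-(d-1)}$ on $A$ outside a set of mass $\pi/8$. The same argument for the laws $P(\cdot\,|\,a)$ on $\prod_{j\notin S}C_j$ gives $D^+\ge c_2M^{-(n-d-1)}$, $c_2=c(n-d,\pi/8)$, outside a set of mass $\pi/8$. By Lemma~\ref{lem:corr}, $\rho\ge\frac\pi8D^-D^+/\chi$ outside a third such set.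

\emph{Conclusion.} Remove the three sets from $A$ to get $A'$. Then $A'^2\cap\mathrm{Cr}([n],S)$ has mass at least $\pi-2\cdot\frac{3\pi}8=\frac\pi4$, and $\rho\ge\frac\pi8c_1c_2M^{-(n-2)}/\chi$ on $A'$. By \eqref{eq:star} with $R=[n]$,
\[
\frac\pi4\cdot\frac\pi8\,\frac{c_1c_2M^{-(n-2)}}{\chi}\le M,\qquad\text{that is,}\qquad\chi\ge\frac{\pi^2}{32}\,c_1c_2\,M^{-(n-1)} .
\]
Let $c(n,\theta)$ be the minimum of $\theta^2/4$ and the numbers $\frac{\pi^2}{32}c(d,\frac\pi8)c(n-d,\frac\pi8)$, $1\le d<n$.
\end{proof}

Each splitting of a set of coordinates into two costs one factor $M$, and $n-1$ splittings reduce $[n]$ to singletons. This count produces the exponent in Theorem~\ref{thm:conj}.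

\section{Proof of Theorem~\ref{thm:conj}}\label{sec:first}

Let $U=U_\delta$ with $E_U>0$ (otherwise there is nothing to prove), and let $\kappa=2^{-n-3}$. We show that \eqref{eq:star} holds with $M$ of order $X$ for most atoms.

For an atom $\omega$ with $v(\omega)>0$ let $G^0_\omega$ be the set of $p$ such that $(\omega,p)$ is $\kappa$-regular in $\mathcal U$. Fix $\emptyset\ne S\subsetneq R\subset[n]$. For an $R$-fiber $z=(\omega,b)$ with $v(z)>0$ let $J_{R,S}(z)=J_{R,S}(G^0_\omega;b)$, formed with the law $P_\omega$; by consistency the conditional law of $P_\omega$ given $b$ is $P_z$. Apply Lemma~\ref{lem:pair} with $\mathcal K=\mathcal J=\mathcal U$, $\kappa'=\kappa$, and $\mathcal Q$ the set of all admissible triples. By \eqref{eq:gamma} and $e(\mathcal Q^\wedge)\le E$,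
\[
\sum_{z=(\omega,b)}\mu(\omega)\,v(z)\,J_{R,S}(z)\le\kappa^{-1}(E\,E_U)^{1/2}=\kappa^{-1}XE_U .
\]
By \eqref{eq:disint} the left side is the integral of $(\omega,p)\mapsto J_{R,S}(\omega,p_{R^c})$ against $m_{\mathcal U}$. Let $M=8\cdot3^n\kappa^{-1}X$. By Markov's inequality this function exceeds $M$ on a set of $m_{\mathcal U}$-mass at most $3^{-n}E_U/8$. There are at most $3^n$ pairs $(R,S)$. Call $(\omega,p)\in\mathcal U$ \emph{good} if it is $\kappa$-regular and $J_{R,S}(\omega,p_{R^c})\le M$ for all $(R,S)$. With \eqref{eq:irregular}, the incidences that are not good have mass at most $\frac18E_U+\frac18E_U=\frac14E_U$.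

Let $G_\omega=\{p:(\omega,p)\text{ good}\}\subset G^0_\omega$ and let $\Omega$ be the set of atoms with $v(\omega)>0$ and $P_\omega(G_\omega)\ge\frac12$. By \eqref{eq:disint} with $R=[n]$, $\frac12\int_{\Omega^c}v\,d\mu\le\frac14E_U$, so $\int_\Omega v\,d\mu\ge\frac12E_U$. For $\omega\in\Omega$, the law $P_\omega$ lives on the product of chains $\{p\ge\omega\}$, and $J_{R,S}(G_\omega;p_{R^c})\le J_{R,S}(\omega,p_{R^c})\le M$ for $p\in G_\omega$. Proposition~\ref{prop:comb} with $G=A=G_\omega$ and $\theta=\frac12$ gives $\chi_{P_\omega}\ge c(n,\frac12)M^{-(n-1)}$. By Lemma~\ref{lem:reduction} there is $C$ depending only on $n$ with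
\[
E_U\le C\,\delta|\mu|\,(E/E_U)^{\frac{n-1}2},\qquad\text{that is,}\qquad E_U^{\frac{n+1}2}\le C\,\delta|\mu|\,E^{\frac{n-1}2}.
\]
Raising to the power $2/(n+1)$ proves Theorem~\ref{thm:conj}. \qed

\section{Proof of Theorem~\ref{thm:all}(a)}\label{sec:second}

The proof above loses a factor $X$ at each splitting because it bounds the energy of the meets by $E$ at once. As in the second computation of Section~\ref{sec:model}, we now treat the meets as a new family and cross it again with $\mathcal U$, gaining a factor in each round, and compare with $E$ only at the end.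

\subsection{The inductive statement}
Call a probability $P$ on a finite partially ordered set \emph{$(\theta,\tau)$-chainlike} if $\chi_P(A)\ge\tau$ for every $A$ with $P(A)\ge\theta$; the property persists when $\tau$ decreases. Let $U$ be an up-set with $E_U>0$. All fibers below have $v(z)>0$, and a fiber is called chainlike if its law $P_z$ is. For a set $\mathcal S$ of $R$-fibers put
\[
m(\mathcal S)=\sum_{z=(\omega,b)\in\mathcal S}\mu(\omega)v(z)\le E_U ,
\]
which by \eqref{eq:disint} is the $m_{\mathcal U}$-mass of the incidences $(\omega,p)\in\mathcal U$ with $(\omega,p_{R^c})\in\mathcal S$.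

\begin{proposition}\label{prop:chainlike}
For $1\le d\le n$ and $\varepsilon,\theta,\eta\in(0,1)$ there is $c=c(n,d,\varepsilon,\theta,\eta)>0$ such that for all $N,w,\mu$, every up-set $U$ with $E_U>0$ and every $R\subset[n]$ with $|R|=d$, the set $\mathcal B$ of $R$-fibers that are not $(\theta,cY^{-\varepsilon})$-chainlike has $m(\mathcal B)\le\eta E_U$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:all}(a) from Proposition~\ref{prop:chainlike}]
Take $U=U_\delta$, $R=[n]$, $\theta=\eta=\frac12$. The chainlike atoms form a set $\Omega$ with $\int_\Omega v\,d\mu\ge\frac12E_U$ and $\chi_{P_\omega}\ge cY^{-\varepsilon}$. Lemma~\ref{lem:reduction} gives $E_U^{1+\varepsilon}\le2c^{-1}\delta|\mu|E^\varepsilon$, which is \eqref{eq:beta} with $\beta=1/(1+\varepsilon)$. These $\beta$ approach $1$ as $\varepsilon\to0$, and the exponent can be lowered (Section~\ref{sec:elementary}), so every $\beta\in[0,1)$ is admissible.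
\end{proof}

We prove the proposition by induction on $d$. The parameters $\theta$ and $\eta$ are needed only for the induction, which uses the statement for sections of small sets. For $d=1$ each fiber is a chain, so $c=\theta^2/2$ works because $Y\ge1$.

Let $2\le d\le n$, assume the proposition for all $d'<d$, and fix $\varepsilon,\theta,\eta$. Let $k$ be the least integer with $k\ge4/\varepsilon$ and $K=k+1$. A \emph{constant} is a positive number depending only on $n,d,\varepsilon,\theta,\eta$; it does not depend on the number $c\in(0,1)$ to be chosen. Let $|R|=d$, $\tau=cY^{-\varepsilon}\le c$, and suppose that $m(\mathcal B)>\eta E_U$. We show that this is impossible if $c$ is less than a suitable constant. For each $z\in\mathcal B$ fix $A_z\subset\mathcal U_z$ with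
\[
P_z(A_z)\ge\theta,\qquad\chi_{P_z}(A_z)<\tau .
\]
When $z$ is fixed we write $P=P_z$, $A=A_z$.

\subsection{Layers}
Each round needs pairs $(p,t)$, with $p\in A$ and $t$ in the current generation, that cross properly: neither $t\le p$ nor $p\le t$. We exclude the first by cutting $A$ into $K$ layers along one coordinate, the analogue of the blocks in the model case, and using a finer layer in each round. We exclude the second by keeping all generations below points of $A$ that have little of $A$ beneath them.

Let $\alpha=\frac1{4K}$. Starting from $A$, repeat the following step while possible: if a coordinate is not constant on the current set and takes some value on a portion at least $\alpha$ of its $P$-mass, restrict the set to that value. Each step makes one more coordinate in $R$ constant, so the process ends after at most $d$ steps with a set $A_*\subset A$, $P(A_*)\ge\alpha^d\theta$. If all coordinates were constant on $A_*$, it would be a single point and $\chi_P(A)\ge\alpha^{2d}\theta^2$. We require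
\begin{equation}\label{eq:c1}
c\le\theta_1^2/64,\qquad\theta_1:=\alpha^{d+1}\theta,
\end{equation}
which implies $\tau\le\alpha^{2d}\theta^2$ and excludes this case. So some coordinate $j\in R$ is not constant on $A_*$, and each of its values has relative mass less than $\alpha$. These values form a chain. Going from the largest interval to the smallest, collect consecutive values into a group until its relative mass reaches $\alpha$, then start a new group. Completed groups have relative mass in $[\alpha,2\alpha)$ and the remainder has less than $\alpha$, so there are more than $\frac{1-\alpha}{2\alpha}=2K-\frac12$ completed groups. The first $K$ of them define $A^1,\dots,A^K\subset A$ with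
\begin{equation}\label{eq:layers}
P(A^i)\ge\theta_1,\qquad y_j\supsetneq y'_j\ \text{ whenever }y\in A^i,\ y'\in A^{i'},\ i<i'.
\end{equation}
The coordinate $j$ depends on $z$, but one value $j$ serves a set $\mathcal B_1\subset\mathcal B$ with $m(\mathcal B_1)\ge\eta_1E_U$, $\eta_1=\eta/d$. We fix this $j$.

Let $A^\circ=\{y\in A^1:P\{p\in A:p\le y\}\le\sqrt\tau\}$, the set of \emph{anchors}. Since $\sum_{y\in A}P(y)P\{p\in A:p\le y\}=\chi_P(A)<\tau$, Markov's inequality gives $P(A^1\setminus A^\circ)\le\sqrt\tau\le\theta_1/8$ by \eqref{eq:c1}. Thus $P(A^\circ)\ge\theta_1/2$, and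
\begin{equation}\label{eq:anchor}
t\le y\text{ for some }y\in A^\circ\quad\Longrightarrow\quad P\{p\in A:p\le t\}\le\theta_1/8 .
\end{equation}

\subsection{Large correlation on most bad fibers}
The gain in each round is the size of $\rho_S=\rho^{\mathcal U}_S$ on $A$. By Lemmas~\ref{lem:corr} and~\ref{lem:slice} it is about $\tau'^2/\tau$, where $\tau'$ is a lower bound for $\chi$ on sections, which the induction provides with a much smaller power of $Y$. Define the constants
\[
\kappa_0=2^{-n-5}\theta_1\eta_1,\qquad\zeta=2^{-d-5}\theta_1,\qquad\eta'=2^{-d-3}\eta_1\zeta,\qquad c'=\min_{d'<d}c\bigl(n,d',\tfrac\varepsilon8,\tfrac\zeta2,\eta'\bigr),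
\]
and let $\tau'=c'Y^{-\varepsilon/8}$. We discard two sets of fibers from $\mathcal B_1$.
\begin{itemize}
\item By \eqref{eq:irregular}, the incidences of $\mathcal U$ that are not $\kappa_0$-regular have mass at most $2^{-5}\theta_1\eta_1E_U$. By \eqref{eq:disint} and Markov's inequality, the fibers in which such points have probability more than $\theta_1/8$ have $m$-mass at most $\eta_1E_U/4$.
\item For $\emptyset\ne S\subsetneq R$ call $(\omega,p)\in\mathcal U$ \emph{$S$-fine} if the $S$-fiber $(\omega,p_{S^c})$ is $(\zeta/2,\tau')$-chainlike. By the induction hypothesis the incidences that are not $S$-fine have mass at most $\eta'E_U$. So the $R$-fibers in which, for some $S$, such points have probability more than $\zeta/2$ have $m$-mass at most $2^d\cdot2\eta'\zeta^{-1}E_U=\eta_1E_U/4$.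
\end{itemize}
The remaining set $\mathcal B_0$ has $m(\mathcal B_0)\ge\frac12\eta_1E_U$.

Let $z\in\mathcal B_0$ and $\emptyset\ne S\subsetneq R$. Split $p=(a,b')=(p_S,p_{R\setminus S})$ and form $D^\mp$ for $P$ and $A$. Within the fiber $z$, whether $(\omega,p)$ is $S$-fine depends only on $b'$, and by consistency $P(\cdot\,|\,b')$ is the law of the $S$-fiber through $p$. So a fine $b'$ is good in the sense of Lemma~\ref{lem:slice} with $\theta'=\zeta/2$, and $P\{p\in A:D^-(p)<\tau'\}\le\frac\zeta2+\frac\zeta2=\zeta$. Using $(R\setminus S)$-fineness, which depends only on $a$, we get $P\{p\in A:D^+(p)<\tau'\}\le\zeta$. Lemma~\ref{lem:corr} with $\eta=\zeta$ removes a third set of mass at most $\zeta$. Altogether, outside a subset of $A$ of mass at most $3\cdot2^d\zeta\le\theta_1/8$,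
\begin{equation}\label{eq:gain}
\rho_S(p)\ge\frac{\zeta\tau'^2}{\tau}=\Gamma:=\frac{\zeta c'^2}{c}\,Y^{3\varepsilon/4}\qquad\text{for all }\emptyset\ne S\subsetneq R .
\end{equation}
We require $c\le\zeta c'^2$, so that $\Gamma\ge1$. For $2\le i\le K$ let $A^i_+$ be the set of $p\in A^i$ that satisfy \eqref{eq:gain} and for which $(\omega,p)$ is $\kappa_0$-regular in $\mathcal U$. Then $P(A^i_+)\ge\frac34\theta_1$, and by \eqref{eq:anchor}
\begin{equation}\label{eq:notbelow}
t\le y\text{ for some }y\in A^\circ\quad\Longrightarrow\quad P\{p\in A^i_+:p\not\le t\}\ge\theta_1/2 .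
\end{equation}

\subsection{Generations and growth}
We now write $A^i_z$, $A^i_{+,z}$, $A^\circ_z$ to show the fiber. A family $\mathcal J$ is \emph{over} a set $\mathcal S\subset\mathcal B_0$ if $(\omega,t_{R^c})\in\mathcal S$ for all $(\omega,t)\in\mathcal J$; the vertices $t$ need not lie in $U$. For $\mathcal S'\subset\mathcal S$ let $\mathcal J|\mathcal S'$ be the subfamily of incidences whose fiber is in $\mathcal S'$. A family $\mathcal J$ over $\mathcal B_0$ is \emph{of generation $i$}, $1\le i\le K$, if every $(\omega,t)\in\mathcal J$, with $z=(\omega,t_{R^c})$, satisfies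
\begin{enumerate}
\item[(G1)] $t\le y$ for some $y\in A^\circ_z$;
\item[(G2)] if $i<K$, then $t_j\supsetneq p_j$ for all $p\in A^{i+1}_z$.
\end{enumerate}
Subfamilies inherit the generation. A family $\mathcal J$ over $\mathcal S$ is \emph{$(H,\Lambda)$-balanced} over $\mathcal S$, where $H>0$ and $\Lambda\ge1$, if
\[
v_{\mathcal J}(z)\ge Hv(z)\ \text{ for all }z\in\mathcal S,\qquad e(\mathcal J)\le\Lambda H\,m(\mathcal S).
\]
By \eqref{eq:disint} the first condition gives $e(\mathcal J)\ge Hm(\mathcal S)$, and the second says that this is sharp up to $\Lambda$. The upper bound is needed because \eqref{eq:irregular} measures the irregular incidences against $e(\mathcal J)$, while we must know that they are rare in most fibers of $\mathcal S$. We have no information on the correlation $\rho^{\mathcal J}_S$ of the new family; it suffices that a density with respect to a probability measure is rarely small.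

\begin{lemma}[growth]\label{lem:growth}
Let $1\le i<K$ and let $\mathcal J$ be of generation $i$ and $(H,\Lambda)$-balanced over $\mathcal S_1\subset\mathcal B_0$. There is a family $\mathcal J^+$ of generation $i+1$ over $\mathcal S_1$ such that, for every $\mathcal S\subset\mathcal S_1$ with $m(\mathcal S)\ge\frac12m(\mathcal S_1)$,
\[
e(\mathcal J^+|\mathcal S)\ge c_3\,\Lambda^{-1}\,\Gamma H\,m(\mathcal S_1)^2/E_U,\qquad c_3=2^{-3d-n-14}\,\theta_1^2\kappa_0 .
\]
\end{lemma}

\begin{proof}
\emph{Usable points of $\mathcal J$.} Let $\kappa_1=2^{-n-4}/\Lambda$ and let $\iota(z)$ be the $P^{\mathcal J}_z$-probability of the points $t$ for which $(\omega,t)$ is not $\kappa_1$-regular in $\mathcal J$. By balance, \eqref{eq:disint} and \eqref{eq:irregular},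
\[
H\sum_{z\in\mathcal S_1}\mu(\omega)v(z)\iota(z)\le\sum_{z\in\mathcal S_1}\mu(\omega)v_{\mathcal J}(z)\iota(z)\le2^n\kappa_1e(\mathcal J)\le\tfrac1{16}H\,m(\mathcal S_1).
\]
So $\mathcal S_1'=\{z\in\mathcal S_1:\iota(z)\le\frac14\}$ has $m(\mathcal S_1\setminus\mathcal S_1')\le\frac14m(\mathcal S_1)$. For $Q=P^{\mathcal J}_z$ and any $S$,
\[
Q\{\rho^{\mathcal J}_S<2^{-d-2}\}\le2^{-d-2}\sum_tQ(t_S)Q(t_{R\setminus S})\le2^{-d-2}.
\]
Call $t\in\mathcal J_z$ \emph{usable} if $(\omega,t)$ is $\kappa_1$-regular and $\rho^{\mathcal J}_S(t)\ge2^{-d-2}$ for all $\emptyset\ne S\subsetneq R$. For $z\in\mathcal S'_1$ the usable points have probability at least $1-\frac14-\frac14=\frac12$.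

\emph{The new family.} Consider triples $(\omega,p,t)$ with $z=(\omega,b)\in\mathcal S_1'$, $t\in\mathcal J_z$ usable, $p\in A^{i+1}_{+,z}$ and $p\not\le t$. Put $S=\{l\in R:t_l\subseteq p_l\}$. Both points are ancestors of $\omega$, so $p_l\subsetneq t_l$ for $l\in R\setminus S$, and they agree outside $R$. By (G2), $j\notin S$, so $S\ne R$; and $S=\emptyset$ would mean $p\le t$. Hence $(p,t)\in\mathrm{Cr}(R,S)$ with $\emptyset\ne S\subsetneq R$. Let $\mathcal Q_S$ be the set of triples with a given $S$ and $\mathcal J^+=\bigcup_S\mathcal Q_S^\wedge$. This is a family by Lemma~\ref{lem:pair}, and $(\omega,p\wedge t)$ lies in the same fiber $z$. Property (G1) holds since $p\wedge t\le t$, and (G2) for $i+1$ follows from \eqref{eq:layers} since $(p\wedge t)_j=p_j$ with $p\in A^{i+1}_z$.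

\emph{Its energy.} Let $m(\mathcal S)\ge\frac12m(\mathcal S_1)$ and $\mathcal S'=\mathcal S\cap\mathcal S_1'$, so $m(\mathcal S')\ge\frac14m(\mathcal S_1)$. Let $\mathcal Q'_S$ consist of the triples of $\mathcal Q_S$ with fiber in $\mathcal S'$. By \eqref{eq:gamma}, \eqref{eq:gain}, usability and balance, each triple has
\[
\gamma^{\mathcal U}_{R,S}(\omega,p)\,\gamma^{\mathcal J}_{R,S}(\omega,t)\ge2^{-\frac{d+2}2}(\Gamma H)^{1/2}\,v(z)\,P_z(p)\,P^{\mathcal J}_z(t).
\]
In each fiber the usable $t$ have probability at least $\frac12$, and for each of them the admissible $p$ have probability at least $\theta_1/2$ by (G1) and \eqref{eq:notbelow}. Therefore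
\[
\sum_S\sum_{\mathcal Q'_S}\mu(\omega)\,\gamma^{\mathcal U}_{R,S}\,\gamma^{\mathcal J}_{R,S}\ge2^{-\frac{d+2}2}(\Gamma H)^{1/2}\,\frac{\theta_1}4\,m(\mathcal S')\ge2^{-\frac{d+2}2}\,\frac{\theta_1}{16}\,(\Gamma H)^{1/2}\,m(\mathcal S_1).
\]
Some $S$ contributes at least $2^{-d}$ times the right side. Lemma~\ref{lem:pair} for $\mathcal U$ with $\kappa_0$ and $\mathcal J$ with $\kappa_1$ gives
\[
2^{-3d-10}\,\theta_1^2\,\Gamma H\,m(\mathcal S_1)^2\le(\kappa_0\kappa_1)^{-1}\,e\bigl((\mathcal Q'_S)^\wedge\bigr)\,E_U,
\]
and $(\mathcal Q'_S)^\wedge\subset\mathcal J^+|\mathcal S$.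
\end{proof}

\subsection{Balancing}
Lemma~\ref{lem:growth} consumes a balanced family and returns only a lower bound for the energy, which might be concentrated on a few fibers. The bound, however, holds over every subset of half the mass. We may thus remove the fibers that carry too much, and then those that carry too little, at the price of a squared logarithm.

\begin{lemma}[balancing]\label{lem:balance}
Let $\mathcal J$ be a family over $\mathcal S_0\subset\mathcal B_0$, $m(\mathcal S_0)>0$, and assume $e(\mathcal J|\mathcal S)\ge e_*>0$ for every $\mathcal S\subset\mathcal S_0$ with $m(\mathcal S)\ge\frac12m(\mathcal S_0)$. Put $\Lambda=64\bigl(1+\log_2(E/e_*)\bigr)^2$. Then there are $\mathcal S\subset\mathcal S_0$ with $m(\mathcal S)\ge m(\mathcal S_0)/\Lambda$ and $H\ge e_*/(4m(\mathcal S_0))$ such that $\mathcal J|\mathcal S$ is $(H,\Lambda)$-balanced over $\mathcal S$.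
\end{lemma}

\begin{proof}
Note that $e_*\le E$, and that $v_{\mathcal J|\mathcal S}(z)$ decreases when $\mathcal S\ni z$ shrinks, because $g_{\mathcal J|\mathcal S}$ does.

\emph{Removing heavy fibers.} Let $a_l=8(l+1)^2$, so $\sum_{l\ge0}a_l^{-1}=\pi^2/48<\frac14$. Starting from $\mathcal S^0=\mathcal S_0$, put $e_l=e(\mathcal J|\mathcal S^l)$ and let $\mathcal S^{l+1}$ be the set of $z\in\mathcal S^l$ with
\[
v_{\mathcal J|\mathcal S^l}(z)\le a_l\,\frac{e_l}{m(\mathcal S^l)}\,v(z).
\]
Since $\sum_{z\in\mathcal S^l}\mu(\omega)v_{\mathcal J|\mathcal S^l}(z)=e_l$, Markov's inequality gives $m(\mathcal S^l\setminus\mathcal S^{l+1})\le m(\mathcal S^l)/a_l$. Hence $m(\mathcal S^l)\ge\frac12m(\mathcal S_0)$ and $e_l\ge e_*$ for all $l$. Removing fibers may lower the average against which heaviness was measured, so we continue until the energy stabilizes. If $e_{l'+1}<\frac12e_{l'}$ for all $l'<l$, then $e_*\le e_l\le2^{-l}E$. So there is a first $l$ with $e_{l+1}\ge\frac12e_l$, and $l\le\log_2(E/e_*)$, whence $2a_l\le\Lambda/4$. Put $\mathcal S^*=\mathcal S^{l+1}$,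 $e^*=e_{l+1}$ and $H=e^*/(4m(\mathcal S^*))\ge e_*/(4m(\mathcal S_0))$. On $\mathcal S^*$,
\begin{equation}\label{eq:upper}
v_{\mathcal J|\mathcal S^*}\le a_l\,\frac{e_l}{m(\mathcal S^l)}\,v\le2a_l\,\frac{e^*}{m(\mathcal S^*)}\,v\le\Lambda H\,v .
\end{equation}

\emph{Removing light fibers.} Starting from $\mathcal S^*$, delete fibers one at a time: if the current set $\mathcal S'$ contains $z=(\omega,b)$ with $v_{\mathcal J|\mathcal S'}(z)<Hv(z)$, delete it. This lowers $f_{\mathcal J|\mathcal S'}$ by $\mu(\omega)$ on $\mathcal J_z$ and nowhere else, and $x^2-(x-\mu(\omega))^2\le2\mu(\omega)x$, so the energy drops by at most $2\mu(\omega)v_{\mathcal J|\mathcal S'}(z)<2H\mu(\omega)v(z)$. The total drop is at most $2Hm(\mathcal S^*)=\frac12e^*$. The final set $\mathcal S$ has $v_{\mathcal J|\mathcal S}\ge Hv$ on $\mathcal S$ and, by \eqref{eq:disint} and \eqref{eq:upper},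
\[
2H\,m(\mathcal S^*)=\tfrac12e^*\le e(\mathcal J|\mathcal S)\le\Lambda H\,m(\mathcal S).
\]
This gives the balance and $m(\mathcal S)\ge2m(\mathcal S^*)/\Lambda\ge m(\mathcal S_0)/\Lambda$.
\end{proof}

\subsection{The iteration}
The first generation consists of the anchors: let $\mathcal J^0$ be the family of $(\omega,p)\in\mathcal U$ with $z=(\omega,p_{R^c})\in\mathcal B_0$ and $p\in A^\circ_z$. It satisfies (G1) trivially and (G2) by \eqref{eq:layers}. If $\mathcal S\subset\mathcal B_0$ and $m(\mathcal S)\ge\frac12m(\mathcal B_0)\ge\frac14\eta_1E_U$, then $P_z(A^\circ_z)\ge\theta_1/2$ and Cauchy--Schwarz give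
\[
\frac{\theta_1}2\,m(\mathcal S)\le\sum_{z\in\mathcal S}\mu(\omega)\sum_{p\in A^\circ_z}g(p)=\sum_{p\in U}w(p)f(p)f_{\mathcal J^0|\mathcal S}(p)\le E_U^{1/2}\,e(\mathcal J^0|\mathcal S)^{1/2},
\]
so $e(\mathcal J^0|\mathcal S)\ge c_4E_U$ with $c_4=(\theta_1\eta_1/8)^2$. Lemma~\ref{lem:balance} with $e_*=c_4E_U$ yields a family $\mathcal J_1$ of generation $1$ that is $(H_1,\Lambda_1)$-balanced over a set $\mathcal S_1$, where
\[
\Lambda_1=64\bigl(1+\log_2(Y/c_4)\bigr)^2,\qquad m(\mathcal S_1)\ge\frac{\eta_1E_U}{2\Lambda_1},\qquad H_1\ge\frac{c_4E_U}{4m(\mathcal B_0)}\ge\frac{c_4}4 .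
\]
Given $\mathcal J_i$ of generation $i<K$, $(H_i,\Lambda_i)$-balanced over $\mathcal S_i$, apply Lemma~\ref{lem:growth} to it and then Lemma~\ref{lem:balance} to $\mathcal J_i^+$ over $\mathcal S_i$ with $e_*=e_{*,i}:=c_3\Lambda_i^{-1}\Gamma H_im(\mathcal S_i)^2/E_U$. This gives $\mathcal J_{i+1}\subset\mathcal J_i^+$ of generation $i+1$, $(H_{i+1},\Lambda_{i+1})$-balanced over $\mathcal S_{i+1}\subset\mathcal S_i$, with $\Lambda_{i+1}=64(1+\log_2(E/e_{*,i}))^2$ and
\begin{equation}\label{eq:rec}
H_{i+1}\ge\frac{c_3}{4\Lambda_i}\,\Gamma H_i\,\frac{m(\mathcal S_i)}{E_U},\qquad m(\mathcal S_{i+1})\ge\frac{m(\mathcal S_i)}{\Lambda_{i+1}} .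
\end{equation}

The losses are polylogarithmic in $Y$. Put $\ell=1+\log_2Y\ge1$. We claim that for $1\le i\le K$ there is a constant $B_i\ge1$ with
\begin{equation}\label{eq:claim}
\Lambda_i\le B_i\ell^2,\qquad m(\mathcal S_i)\ge B_i^{-1}\ell^{-B_i}E_U,\qquad H_i\ge B_i^{-1}\ell^{-B_i}\,\Gamma^{\,i-1}.
\end{equation}
For $i=1$ this follows from $1+\log_2(Y/c_4)\le(1+\log_2(1/c_4))\,\ell$. Assume \eqref{eq:claim} for $i<K$. Since $\Gamma\ge1$, we have $e_{*,i}\ge c_3B_i^{-4}\ell^{-3B_i-2}E_U$, a bound free of $c$. Hence
\[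
1+\log_2(E/e_{*,i})\le\ell+\log_2(B_i^4/c_3)+(3B_i+2)\log_2\ell ,
\]
which is at most a constant times $\ell$ because $\log_2\ell\le\ell$ and $\ell\ge1$. This bounds $\Lambda_{i+1}$, and \eqref{eq:rec} gives the other two bounds with a new constant $B_{i+1}$.

Finally we compare with the total energy. For $i=K=k+1$ and $B=B_K$,
\[
YE_U=E\ge e(\mathcal J_K)\ge H_K\,m(\mathcal S_K)\ge B^{-2}\ell^{-2B}\,\Gamma^kE_U .
\]
The ratio $\ell^{2B}/Y$ is bounded by a constant for $Y\ge1$, so $\Gamma^k\le B'Y^2$ and, as $2/k\le\varepsilon/2$, $\Gamma\le C_5Y^{\varepsilon/2}$ with constants $B'$ and $C_5$. On the other hand \eqref{eq:gain} gives $\Gamma\ge\zeta c'^2c^{-1}Y^{\varepsilon/2}$. Together these force $c\ge\zeta c'^2/C_5$. The choice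
\[
c=\min\bigl\{\theta_1^2/64,\ \zeta c'^2,\ \zeta c'^2/(2C_5)\bigr\}
\]
meets all requirements made along the way and contradicts this inequality. Hence $m(\mathcal B)\le\eta E_U$, which completes the induction. This proves Proposition~\ref{prop:chainlike}, and with it Theorem~\ref{thm:all}. \qed

\begin{thebibliography}{1}

\bibitem{MPVZ}
Pavel Mozolyako, Georgios Psaromiligkos, Alexander Volberg, and Pavel Zorin-Kranich,
\emph{Carleson embedding on tri-tree and on tri-disc},
arXiv:2001.02373 (2020).

\end{thebibliography}
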